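# A strongly acyclic simplicial complex that is not an initial segment

## 1. Fifteen labeled points and eight sets

Write $ij$ for $\{i,j\}$ and $[m]=\{1,\dots,m\}$. Let $E$ be the following set of 15 points. Each point is a pair $(S,T)$ of subsets of $[4]$ with $|S|=|T|$, and each carries a weight $w^0$.

| points $(S,T)$ | weights $w^0$ |
|---|---|
| $(13,12),\ (13,13),\ (13,14)$ | $1,\ 2,\ 1$ |
| $(24,12),\ (24,13),\ (24,14)$ | $1,\ 3,\ 1$ |
| $(14,23),\ (14,24),\ (14,34)$ | $1,\ 2,\ 1$ |
| $(23,23),\ (23,24),\ (23,34)$ | $2,\ 1,\ 2$ |
| $(12,24),\ (34,24),\ (\{1\},\{1\})$ | $1,\ 2,\ 2$ |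

The labels define eight subsets of $E$: for $i,j\in[4]$,
$$N_i=\{(S,T)\in E: i\in S\},\qquad M_j=\{(S,T)\in E: j\in T\}.$$
So the first label of a point lists the $N$'s that contain it, and the second label lists the $M$'s that contain it.

Write $\chi(X)\in\{0,1\}^E$ for the indicator vector of $X\subseteq E$, and put $d_i=\chi(N_i)-\chi(M_i)$. At the point $(S,T)$ the vector $d_i$ has coordinate $[i\in S]-[i\in T]$. Look at three sums.

First, $d_1+d_2+d_3+d_4$ has coordinate $|S|-|T|=0$ everywhere. So the four vectors sum to zero.

Second, $d_1+d_2$ has coordinate $|S\cap 12|-|T\cap 12|$. In the first four rows of the table $|S\cap 12|=1$, so the coordinate is $1-|T\cap12|\in\{-1,0,1\}$. In the last row the coordinates are $2-1=1$, $0-1=-1$ and $1-1=0$. So $d_1+d_2$ has all its entries in $\{-1,0,1\}$.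

Third, $d_2+d_3$ behaves differently. At $(14,23)$ its coordinate is $|14\cap 23|-|23\cap 23|=-2$.

Here is what these sets are for. We shall choose positive weights for which the eight sets all have one and the same weight $q$, and for which no other set has weight $q$. Then we form the complex of all sets lighter than $q$, together with the four $M_j$; the $N_i$ are left out. If this complex were an initial segment of an order that respects adding and removing common elements, then each $d_i$ would be an "increasing direction" of the order. The sum $d_1+d_2$ would then be increasing as well, and so would $d_3+d_4=-(d_1+d_2)$, which is absurd. On the other hand, a combinatorial condition called strong acyclicity forbids only cycles that can be walked step by step inside the cube $\{0,1\}^E$. Steps whose sum has a coordinate $\pm2$, such as $d_2$ followed by $d_3$, cannot be consecutive in such a walk. So there is room for the complex to satisfy the condition and still not come from an order. The rest of these notes makes this precise.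

## 2. Initial segments and the Winder order

Let $n\ge1$. A simplicial complex on $[n]$ is a family $\Delta\subseteq2^{[n]}$ closed under taking subsets. Throughout, $\emptyset\in\Delta$ and $\Delta\neq2^{[n]}$. We also work on other finite ground sets $E$, which a bijection identifies with $[n]$, $n=|E|$. For real weights $w$ on $E$ we write $w(X)=\sum_{e\in X}w_e$.

**Definition (qualitative probability order).** A total order $\preceq$ on $2^{[n]}$, with strict part $\prec$, such that

1. $\emptyset\prec A$ for every nonempty $A\subseteq[n]$;
2. (de Finetti's axiom) for all $A,B,C\subseteq[n]$ with $C\cap(A\cup B)=\emptyset$, we have $A\preceq B\iff A\cup C\preceq B\cup C$.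

The basic example: take positive weights for which all subsets have distinct weights, and order subsets by weight. Axiom 2 holds because adding $C$ adds $w(C)$ to both sides. With weights $1,2,4$ on $[3]$ the order is
$$\emptyset\prec1\prec2\prec12\prec3\prec13\prec23\prec123,$$
and with weights $3,5,6$ it is $\emptyset\prec1\prec2\prec3\prec12\prec13\prec23\prec123$.

**Definition (initial segment complex).** A complex $\Delta$ on $[n]$ for which there are a qualitative probability order $\preceq$ and a set $T\subseteq[n]$ with $\Delta=\{X:X\prec T\}$.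

Such a family is automatically a complex: if $X\subsetneq Y$, then $\emptyset\prec Y\setminus X$, and adding $X$ to both sides gives $X\prec Y$.

**Definition (Winder existential order, strong acyclicity).** For a complex $\Delta$, write $A\prec_W B$ if there is a set $Z$, disjoint from $(A\setminus B)\cup(B\setminus A)$, with
$$(A\setminus B)\cup Z\in\Delta,\qquad (B\setminus A)\cup Z\notin\Delta .$$
The complex $\Delta$ is strongly acyclic if there are no $k\ge1$ and sets $A_1,\dots,A_k$ with $A_1\prec_WA_2\prec_W\cdots\prec_WA_k\prec_WA_1$.

In words, $A\prec_WB$ means that after canceling the common part, some common addition $Z$ puts the $A$-side inside $\Delta$ and the $B$-side outside. For instance, if $\Delta=\{\emptyset\}$, the first condition forces $A\setminus B=Z=\emptyset$ and the second says $B\setminus A\ne\emptyset$. So here $A\prec_WB$ means $A\subsetneq B$.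

*One direction.* Every initial segment complex is strongly acyclic. Indeed, let $\Delta=\{X\prec T\}$ and $A\prec_WB$ with witness $Z$. Then $(A\setminus B)\cup Z\prec T\preceq(B\setminus A)\cup Z$. Removing $Z$ and then adding $A\cap B$, both allowed by axiom 2, gives $A\prec B$. So $\prec_W$ is contained in the strict total order $\prec$ and has no cycle.

The conjecture under discussion, from Paul H. Edelman, Tatyana Gvozdeva and Arkadii Slinko, "Simplicial Complexes Obtained from Qualitative Probability Orders", arXiv:1108.3700 (2011), asserts the converse too: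

**Conjecture.** A simplicial complex $\Delta$ is an initial segment complex if and only if it is strongly acyclic.

*Ground sets with at most three elements.* Here every complex is an initial segment complex, so the conjecture holds. For $n=1$ the only complex is $\{\emptyset\}$, with $T=\{1\}$. For $n=2$ the order $\emptyset\prec1\prec2\prec12$ cut at $T=1,2,12$ gives $\{\emptyset\}$, $\{\emptyset,1\}$, $\{\emptyset,1,2\}$, and exchanging $1$ and $2$ gives $\{\emptyset,2\}$. For $n=3$, a complex is determined up to relabeling by its number of vertices and edges: no vertex, one vertex, two vertices with $0$ or $1$ edge, three vertices with $0,1,2$ or $3$ edges. The order from weights $1,2,4$, cut at $T=1,2,12,3,13,23,123$, gives all of these except three vertices with no edge. The order from weights $3,5,6$, cut at $T=12$, gives that one.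

*A cyclic complex.* On $[4]$ let $\Delta$ consist of $\emptyset$, the four singletons, $12$ and $34$. Then $\{2\}\prec_W\{3\}$ with $Z=\{1\}$, since $12\in\Delta$ and $13\notin\Delta$. Also $\{3\}\prec_W\{2\}$ with $Z=\{4\}$, since $34\in\Delta$ and $24\notin\Delta$. So $\Delta$ is not strongly acyclic, and hence not an initial segment complex.

We shall prove that the conjecture is false.

**Theorem 1.** There is a simplicial complex on 15 elements that is strongly acyclic but not an initial segment complex.

**Theorem 2.** For every $n\ge15$ there is a simplicial complex on $[n]$ that is strongly acyclic but not an initial segment complex.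

**Theorem 3.** There are a simplicial complex $\Delta$ on a finite set $E$ and a strict partial order $\sqsubset$ on $2^E$ such that (i) $\emptyset\sqsubset A$ for all $A\neq\emptyset$; (ii) $A\sqsubset B\iff A\cup C\sqsubset B\cup C$ whenever $C\cap(A\cup B)=\emptyset$; (iii) $A\prec_WB\Rightarrow A\sqsubset B$ (so $\Delta$ is strongly acyclic); and yet $\Delta$ is not an initial segment complex.

In Theorem 3, $\prec_W$ is thus contained in a partial order that satisfies all the axioms except totality.

## 3. Difference vectors, and walks inside the cube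

Put $\mathbb T^E=\{-1,0,1\}^E$. For any $A,B\subseteq E$ the vector $\chi(B)-\chi(A)$ lies in $\mathbb T^E$; it equals $+1$ on $B\setminus A$, $-1$ on $A\setminus B$, and $0$ elsewhere. So it determines the pair $(A\setminus B,B\setminus A)$.

**Lemma 1.** Let $\preceq$ be a qualitative probability order on $E$ and $C=\{\chi(B)-\chi(A):A\prec B\}\subseteq\mathbb T^E$. Then:

(a) if $\chi(B)-\chi(A)\in C$, then $A\prec B$;

(b) $0\notin C$, and for $0\ne x\in\mathbb T^E$ exactly one of $x,-x$ is in $C$;

(c) if $x,y\in C$ and $x+y\in\mathbb T^E$, then $x+y\in C$.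

*Proof.* (a) Axiom 2 with common part $A\cap B$ gives $A\prec B\iff A\setminus B\prec B\setminus A$. (The axiom is stated for $\preceq$; exchange the two sides and negate to get it for $\prec$.) The right side depends only on $\chi(B)-\chi(A)$. So if one pair with this difference is increasing, all pairs with this difference are.

(b) If $0\in C$, then $A\prec A$ for some $A$, which is false. If $x\ne0$, let $P=\{e:x_e=1\}$ and $Q=\{e:x_e=-1\}$. These are distinct and $x=\chi(P)-\chi(Q)$. By totality $Q\prec P$ or $P\prec Q$, so $x\in C$ or $-x\in C$. If both held, (a) would give $Q\prec P$ and $P\prec Q$.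

(c) Fix a coordinate $e$. Since $x_e+y_e\in\{-1,0,1\}$, the numbers $x_e,y_e$ are not equal and nonzero. Hence $(0,x_e,x_e+y_e)$ has the form $(0,0,y_e)$, $(0,x_e,x_e)$ or $(0,x_e,0)$, and its entries all lie in $\{0,1\}$ or all lie in $\{-1,0\}$. So there is $p_e\in\{0,1\}$ with $p_e,\ p_e+x_e,\ p_e+x_e+y_e$ all in $\{0,1\}$. Doing this for every $e$ produces sets $P,Q,R$ with $\chi(Q)-\chi(P)=x$ and $\chi(R)-\chi(Q)=y$. By (a), $P\prec Q\prec R$, so $x+y=\chi(R)-\chi(P)\in C$. $\square$

The Winder relation also depends only on the difference $\chi(B)-\chi(A)$, because its definition mentions only $A\setminus B$ and $B\setminus A$. Let $W$ be its set of difference vectors. Then strong acyclicity says: *there is no closed walk in the cube $\{0,1\}^E$ all of whose steps lie in $W$.*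

*The direct attempt at the conjecture.* Suppose $\Delta$ is strongly acyclic. Then the transitive closure of $\prec_W$ is a strict partial order, so it has linear extensions, and one would hope to find among them a qualitative probability order. An arbitrary linear extension will not do. For $\Delta=\{\emptyset\}$ on $[3]$, where $\prec_W$ is strict inclusion, the linear extension $\emptyset,1,2,3,23,13,12,123$ has $1$ before $2$ but $23$ before $13$, against axiom 2. So one must add a comparison together with all its translates, then close under transitivity, translate again, and so on. The attempt stops here: strong acyclicity controls closed walks with steps in $W$, but says nothing about what happens when one translates *between* steps. By Lemma 1(c), $x,y\in W$ with $x+y\in\mathbb T^E$ force $x+y$ to be increasing at every place of the cube, and $x',y'\in W$ with $x'+y'=-(x+y)$ would force the opposite. But the two-step walk realizing $x+y$ and the two-step walk realizing $x'+y'$ need not fit together into a closed walk.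

*How short can such an obstruction be?* Suppose $N_1,\dots,N_r\notin\Delta$ and $M_1,\dots,M_r\in\Delta$ satisfy $\sum\chi(N_i)=\sum\chi(M_i)$, and let $d_i=\chi(N_i)-\chi(M_i)$. Always $M_i\prec_WN_i$ (take $Z=M_i\cap N_i$), so $d_i\in W$.

- If $r=2$, then $d_2=-d_1$. Since $\prec_W$ depends only on differences, $M_1\prec_WN_1\prec_WM_1$, a cycle.
- If $r=3$, then $d_1+d_2=-d_3\in\mathbb T^E$. As in the proof of Lemma 1(c), there are sets $P,Q,R$ with $\chi(Q)-\chi(P)=d_1$ and $\chi(R)-\chi(Q)=d_2$. Then $\chi(P)-\chi(R)=d_3$, so $P\prec_WQ\prec_WR\prec_WP$, a cycle.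

So a balanced exchange of length 2 or 3 already destroys strong acyclicity, and we use length 4. We want $d_1+d_2+d_3+d_4=0$ and $d_1+d_2\in\mathbb T^E$, so that no order is possible. We also want to prevent closed walks, and for this we want the sum of two steps to have a coordinate $\pm2$ as often as possible. The family $E$ of Section 1 is built to do both.

## 4. Ties on a level set, broken one way

This section provides the machine that turns sets $N_i,M_j$ into a complex whose relation $\prec_W$ is under control.

**Lemma 2.** Let $N_1,\dots,N_r,M_1,\dots,M_r\subseteq E$ satisfy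

- (H1) there is $w^0\in\mathbb R^E_{>0}$ taking the same value on all $N_i$ and all $M_j$;
- (H2) if $X\subseteq E$ and $\chi(X)=\sum_i\alpha_i\chi(N_i)+\sum_j\beta_j\chi(M_j)$ with real coefficients and $\sum\alpha_i+\sum\beta_j=1$, then $X\in\mathcal F:=\{N_1,\dots,N_r,M_1,\dots,M_r\}$;
- (H3) $N_i\ne M_j$ for all $i,j$.

Then there are $w\in\mathbb R^E_{>0}$ and $q>0$ with $\{X:w(X)=q\}=\mathcal F$. Moreover, $\Delta=\{X:w(X)<q\}\cup\{M_1,\dots,M_r\}$ is a simplicial complex with $\emptyset\in\Delta$ and $N_i\notin\Delta$ for all $i$, such that:

(a) if $\Delta$ is an initial segment complex for $\preceq$, then $M_j\prec N_i$ for all $i,j$;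

(b) if $A\prec_WB$, then $w(A)\le w(B)$; and if moreover $w(A)=w(B)$, then $\chi(B)-\chi(A)=\chi(N_i)-\chi(M_j)$ for some $i,j$.

A tiny example: $E=\{a,b\}$, $N_1=\{a\}$, $M_1=\{b\}$. Weights $(1,1)$ give (H1). The affine combinations of $\chi(N_1),\chi(M_1)$ are the vectors $(t,1-t)$, and the only 0/1 vectors among them are $(1,0)$ and $(0,1)$, which is (H2). With $w=(1,1)$ and $q=1$ we get $\Delta=\{\emptyset,\{b\}\}$.

*Proof.* **Step 1: choosing $w$.** The aim is to keep the ties among members of $\mathcal F$ and destroy ties with all other sets. Let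
$$V=\{w\in\mathbb R^E:w(N_i)=w(M_j)\text{ for all }i,j\}.$$
For $w\in V$ all values $w(N_i),w(M_j)$ coincide. Since $V$ is the orthogonal complement of the vectors $\chi(N_i)-\chi(M_j)$, we have $V^\perp=\mathrm{span}\{\chi(N_i)-\chi(M_j)\}$.

Suppose $X\subseteq E$ has $w(X)=w(N_1)$ for all $w\in V$. Then $\chi(X)-\chi(N_1)\in V^\perp$, so $\chi(X)$ equals $\chi(N_1)$ plus a linear combination of the differences $\chi(N_i)-\chi(M_j)$. In this expression the coefficients sum to $1$, so (H2) gives $X\in\mathcal F$. Hence for each $X\notin\mathcal F$ the set $\{w\in V:w(X)=w(N_1)\}$ is a proper subspace of $V$. Proper subspaces are closed with empty interior in $V$, and so are finite unions of them. So these finitely many subspaces do not cover the relatively open set $V\cap\mathbb R^E_{>0}$, which is nonempty because it contains $w^0$ by (H1). Pick a positive $w\in V$ outside all of them and put $q=w(N_1)$. Then $w(X)=q$ iff $X\in\mathcal F$.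

If $q=0$, then $N_1$ and $M_1$ would both be empty, because $w>0$. But $N_1\ne M_1$ by (H3). So $q>0$.

**Step 2: $\Delta$ is a complex.** Every member of $\Delta$ has weight at most $q$. A proper subset has strictly smaller weight, so it is in $\Delta$. As $q>0$, $\emptyset\in\Delta$. As $w(N_i)=q$ and $N_i\ne M_j$ for all $j$, $N_i\notin\Delta$; in particular $\Delta\neq2^E$.

**Step 3: (a).** If $\Delta=\{X\prec T\}$, then $M_j\prec T\preceq N_i$.

**Step 4: (b).** Let $Z$ witness $A\prec_WB$, and put $M=(A\setminus B)\cup Z\in\Delta$, $N=(B\setminus A)\cup Z\notin\Delta$. Then $\chi(N)-\chi(M)=\chi(B)-\chi(A)$, so $w(B)-w(A)=w(N)-w(M)$. Members of $\Delta$ have weight at most $q$ and nonmembers have weight at least $q$, so $w(M)\le q\le w(N)$, which gives $w(A)\le w(B)$. Equality forces $w(M)=w(N)=q$. Then $M\in\mathcal F\cap\Delta=\{M_1,\dots,M_r\}$ and $N\in\mathcal F\setminus\Delta=\{N_1,\dots,N_r\}$. $\square$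

So around a cycle of $\prec_W$ the weight is constant, and every step is one of the $r^2$ vectors $\chi(N_i)-\chi(M_j)$. That is the control we wanted.

*Labeled pairs.* In both constructions below, the points of $E$ are pairs $(S,T)$ of subsets of $[r]$ with $|S|=|T|$, and $N_i=\{(S,T)\in E:i\in S\}$, $M_j=\{(S,T)\in E:j\in T\}$. Then $\chi(N_i)-\chi(M_j)$ has coordinate
$$[i\in S]-[j\in T]\quad\text{at }(S,T), \tag{1}$$
and $\sum_i\chi(N_i)=\sum_j\chi(M_j)$, since both sides have coordinate $|S|=|T|$. For $\alpha,\beta\in\mathbb R^r$ write $\alpha(S)=\sum_{i\in S}\alpha_i$, likewise $\beta(T)$, and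
$$f(S,T)=\alpha(S)+\beta(T). \tag{2}$$
This is the coordinate of $\sum\alpha_i\chi(N_i)+\sum\beta_j\chi(M_j)$ at $(S,T)$. To check (H2) we must find all $(\alpha,\beta)$ with total sum $1$ for which $f\in\{0,1\}$ on $E$. There is one redundancy: the *shift* $\alpha_i\mapsto\alpha_i+c$, $\beta_j\mapsto\beta_j-c$ (all $i,j$) changes neither $f(S,T)$, because $|S|=|T|$, nor $\sum\alpha_i+\sum\beta_j$.

Taking complements in $[r]$ reverses the sign of (1):
$$[i\in S^c]-[j\in T^c]=-\bigl([i\in S]-[j\in T]\bigr). \tag{3}$$

## 5. The fifteen-point complex: proof of Theorem 1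

Now $r=4$, $E$ is the set of Section 1, and complements are taken in $[4]$. Let $U=\{13,14,23,24\}$: the 2-subsets of $[4]$ that meet $12$ in exactly one element, and hence also meet $34$ in exactly one element. Note that $U$ is closed under complements.

**Step 1: $E$ sees all of $U\times\{\text{2-sets}\}$, up to complement.** We claim:
$$\text{for every }S\in U\text{ and every 2-set }T\subseteq[4],\text{ one of }(S,T),\ (S^c,T^c)\text{ is in }E. \tag{4}$$
The first two rows of the table are all $(S,T)$ with $S\in\{13,24\}$ and $1\in T$; the next two rows are all $(S,T)$ with $S\in\{14,23\}$ and $1\notin T$. The sets $13,24$ are complementary, and so are $14,23$. If $S\in\{13,24\}$ and $1\in T$, then $(S,T)\in E$; if $1\notin T$, then $1\in T^c$ and $(S^c,T^c)\in E$. If $S\in\{14,23\}$ and $1\notin T$, then $(S,T)\in E$; if $1\in T$, then $1\notin T^c$ and $(S^c,T^c)\in E$.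

**Step 2: (H1).** The eight sets must have equal $w^0$-weight. The first four rows of the table have totals $4$ (for $S=13$), $5$ (for $S=24$), $4$ (for $S=14$) and $5$ (for $S=23$). Taking rows 1 to 4 first and then the last row,
$$\begin{aligned}
N_1&:\ 4+4+1+2=11, & N_2&:\ 5+5+1=11,\\
N_3&:\ 4+5+2=11, & N_4&:\ 5+4+2=11,\\
M_1&:\ 4+5+2=11, & M_2&:\ 1+1+(1+2)+(2+1)+1+2=11,\\
M_3&:\ 2+3+(1+1)+(2+2)=11, & M_4&:\ 1+1+(2+1)+(1+2)+1+2=11.
\end{aligned}$$
For example, $M_2$ consists of $(13,12)$ and $(24,12)$, of $(14,23),(14,24)$, of $(23,23),(23,24)$, and of $(12,24),(34,24)$.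

**Step 3: (H3).** Given $i,j$, choose $S\in U$ with $i\in S$ and a 2-set $T\not\ni j$. The value of (1) at $(S,T)$ is $1$, and by (3) it is $-1$ at $(S^c,T^c)$. By (4) one of these is a point of $E$, so $N_i\ne M_j$.

**Step 4: (H2), reduction to two cases.** Let $\alpha,\beta$ have total sum $1$ and suppose $f\in\{0,1\}$ on $E$. Since
$$f(S,T)+f(S^c,T^c)=\sum\alpha_i+\sum\beta_j=1,$$
(4) gives $f(S,T)\in\{0,1\}$ for *all* $S\in U$ and *all* 2-sets $T$, whether or not $(S,T)\in E$. Suppose there were $S,S'\in U$ with $\alpha(S)>\alpha(S')$ and 2-sets $T,T'$ with $\beta(T)>\beta(T')$. Then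
$$f(S,T)>f(S',T)>f(S',T')$$
would be three distinct values in $\{0,1\}$, which is impossible. So $\beta(T)$ is constant on 2-sets or $\alpha(S)$ is constant on $U$.

**Step 5: (H2), Case 1: $\beta(T)$ is constant on 2-sets.** Comparing $T=ik$ and $T=jk$ shows that all $\beta_j$ are equal. After a shift $\beta=0$ and $\sum\alpha_i=1$. Now $f(S,T)=\alpha(S)$, so we know
$$\alpha_1+\alpha_3,\ \alpha_1+\alpha_4,\ \alpha_2+\alpha_3,\ \alpha_2+\alpha_4\in\{0,1\},$$
$$\alpha_1+\alpha_2=f(12,24)\in\{0,1\},\qquad \alpha_1=f(\{1\},\{1\})\in\{0,1\}.$$
Hence all $\alpha_i$ are integers.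

- Suppose $\alpha_1+\alpha_2=1$. As $\alpha_1\in\{0,1\}$, $\{\alpha_1,\alpha_2\}=\{0,1\}$. Adding $\alpha_3$ to $0$ and to $1$ must give values in $\{0,1\}$, so $\alpha_3=0$. Since the total is $1$, $\alpha_4=0$ too. So $X=N_1$ or $X=N_2$.
- Suppose $\alpha_1+\alpha_2=0$. If $\alpha_1=1$ and $\alpha_2=-1$, then $\alpha_1+\alpha_3\le1$ gives $\alpha_3\le0$ while $\alpha_2+\alpha_3\ge0$ gives $\alpha_3\ge1$, a contradiction. So $\alpha_1=\alpha_2=0$, then $\alpha_3\in\{0,1\}$ and $\alpha_4=1-\alpha_3$. So $X=N_3$ or $X=N_4$.

The point $(\{1\},\{1\})$ is needed here. On the other 14 points, $\alpha=(\tfrac12,\tfrac12,\tfrac12,-\tfrac12)$, $\beta=0$ has sum $1$ and gives $f=1$ for $S\in\{13,23,12\}$ and $f=0$ for $S\in\{14,24,34\}$. The resulting set contains all three points $(13,\cdot)$ but no point $(14,\cdot)$ or $(24,\cdot)$. This is none of the eight sets: $N_1,N_4$ contain $(14,23)$; $N_2$ and $M_1$ contain $(24,12)$; $N_3$ contains $(34,24)$; and $M_2,M_3,M_4$ each omit one of the points $(13,\cdot)$. So (H2) would fail.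

**Step 6: (H2), Case 2: $\alpha(S)$ is constant on $U$.** Comparing $13$ with $23$ gives $\alpha_1=\alpha_2$; comparing $13$ with $14$ gives $\alpha_3=\alpha_4$. The shift by $c=-(\alpha_1+\alpha_3)/2$ makes $\alpha=(s,s,-s,-s)$ for some real $s$. Then $\alpha(S)=0$ on $U$ and $\sum\alpha_i=0$, so $\sum\beta_j=1$, and Step 4 gives $\beta(T)\in\{0,1\}$ for all 2-sets $T$. Now use the two points with first labels $12$ and $34$:
$$f(12,24)=\beta(24)+2s,\qquad f(34,24)=\beta(24)-2s .$$
These and $\beta(24)$ are all in $\{0,1\}$. If $\beta(24)=0$, then $2s\ge0$ and $-2s\ge0$; if $\beta(24)=1$, then $2s\le0$ and $-2s\le0$. Either way $s=0$. So $\alpha=0$ and $\beta_1=f(\{1\},\{1\})\in\{0,1\}$. Since $\beta_1+\beta_j\in\{0,1\}$, all $\beta_j$ are integers. If some $\beta_j<0$, i.e. $\beta_j\le-1$, then each of the other three is at least $1$, because its sum with $\beta_j$ is nonnegative; but then two of those sum to at least $2$, a contradiction. So the $\beta_j$ are nonnegative integers with sum $1$, and $X=M_j$ for some $j$. This proves (H2).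

Lemma 2 now supplies $w$, $q$ and $\Delta$.

**Step 7: $\Delta$ is not an initial segment complex.** Suppose it is, for $\preceq$, with $C$ as in Lemma 1. By Lemma 2(a), $M_i\prec N_i$, so $d_i=\chi(N_i)-\chi(M_i)\in C$ for $i=1,2,3,4$. In Section 1 we checked $d_1+d_2\in\mathbb T^E$, so $d_1+d_2\in C$ by Lemma 1(c). Also $d_1+d_2+d_3+d_4=0$, so $d_3+d_4=-(d_1+d_2)\in\mathbb T^E$ and, again by Lemma 1(c), $-(d_1+d_2)\in C$. This contradicts Lemma 1(b).

**Step 8: the steps of a cycle.** It remains to prove strong acyclicity. Suppose $A_1\prec_W\cdots\prec_WA_k\prec_WA_1$, with indices read mod $k$. By Lemma 2(b) the weights $w(A_t)$ weakly increase around the cycle, so they are all equal, and then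
$$\chi(A_{t+1})-\chi(A_t)=\chi(N_{i_t})-\chi(M_{j_t})\quad\text{for all }t, \tag{5}$$
for suitable $i_t,j_t\in[4]$.

**Step 9: consecutive first indices form $12$ or $34$.** The aim is to use the sums that leave the cube. Suppose $\{i_t,i_{t+1}\}$ is neither $12$ nor $34$. Then it is a single element or a member of $U$, so some $S\in U$ contains both $i_t$ and $i_{t+1}$. Choose a 2-set $T\subseteq[4]$ disjoint from $\{j_t,j_{t+1}\}$. By (1), the value at $(S,T)$ is $+1$ for both steps, and by (3) the value at $(S^c,T^c)$ is $-1$ for both. By (4) one of these is a point of $E$. So $\chi(A_{t+2})-\chi(A_t)$ has a coordinate $\pm2$, which is impossible for a difference of two 0/1 vectors. (This covers $k=1$ as well, where $i_t=i_{t+1}$.)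

**Step 10: counting around the cycle.** By Step 9, once $i_1\in12$ all $i_t$ alternate between $1$ and $2$, and once $i_1\in34$ they alternate between $3$ and $4$. Since the sequence closes up after $k$ steps, $k=2s$ with $s\ge1$, and each of the two values occurs $s$ times. Let $I=12$ or $I=34$ accordingly. Let $c_j$ be the number of $t$ with $j_t=j$, so that $\sum_jc_j=2s$, and write $c(T)=\sum_{j\in T}c_j$. Summing (5) over the cycle gives $0$ on the left, so by (1)
$$s\,|S\cap I|=c(T)\qquad\text{for every }(S,T)\in E. \tag{6}$$
For $S\in U$ we have $|S\cap I|=|S^c\cap I|=1$. So for every 2-set $T$, (4) and (6) give $c(T)=s$ or $c(T^c)=s$. Because $c(T)+c(T^c)=2s$, both cases mean $c(T)=s$. In particular $c(24)=s$. But $(I,24)$ is a point of $E$, for $I=12$ and for $I=34$, and there (6) reads $c(24)=2s$. So $s=2s$, contradicting $s\ge1$.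

Hence $\Delta$ is strongly acyclic, Theorem 1 is proved, and the conjecture is false. $\square$

Note that $(12,24)$ and $(34,24)$ are used in Steps 6 and 10, and that they do not spoil $d_1+d_2\in\mathbb T^E$ precisely because $24$ meets $12$ in one element.

## 6. Coning off: proof of Theorem 2

The aim is to add one element to a counterexample. Let $\Delta$ on $E$ be strongly acyclic and not an initial segment complex. Let $E'=E\cup\{\ast\}$ with $\ast\notin E$, and
$$\Delta'=\{X\subseteq E':X\cap E\in\Delta\}.$$
This is a complex, with $\emptyset\in\Delta'\neq2^{E'}$.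

**Step 1: $\Delta'$ is strongly acyclic.** Let $A\prec_WB$ for $\Delta'$ with witness $Z$. Then $Z\cap E$ is disjoint from the symmetric difference of $A\cap E$ and $B\cap E$. Also $((A\cap E)\setminus(B\cap E))\cup(Z\cap E)$ is the intersection of $(A\setminus B)\cup Z$ with $E$, hence lies in $\Delta$. In the same way $((B\cap E)\setminus(A\cap E))\cup(Z\cap E)\notin\Delta$. So $A\cap E\prec_WB\cap E$ for $\Delta$. A cycle for $\Delta'$ would therefore give a cycle for $\Delta$, and there is none.

**Step 2: $\Delta'$ is not an initial segment complex.** Suppose $\Delta'=\{X:X\prec'T'\}$ for a qualitative probability order $\preceq'$ on $E'$. Its restriction to $2^E$ is a qualitative probability order on $E$, since both axioms are inherited. If $X\in\Delta$ and $Y\in2^E\setminus\Delta$, then $X\in\Delta'$ and $Y\notin\Delta'$, so $X\prec'T'\preceq'Y$. Let $T$ be the $\preceq'$-least element of $2^E\setminus\Delta$, which is nonempty. Then every member of $\Delta$ precedes $T$ and no nonmember does, so $\Delta=\{X\subseteq E:X\prec'T\}$, a contradiction.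

Starting from Theorem 1 and repeating this step gives every $n\ge15$. $\square$

## 7. A translation-invariant partial order that has no suitable total order: proof of Theorem 3

Can strong acyclicity be repaired by requiring that $\prec_W$ extend to a strict partial order satisfying axioms (i) and (ii)? The 15-point complex does fail this requirement. Indeed the proofs of Lemma 1(a) and (c) use only axiom (ii) and transitivity. So if a relation $\sqsubset$ as in Theorem 3 existed for it, then $M_i\prec_WN_i$ (with $Z=M_i\cap N_i$) would make all $d_i$ increasing for $\sqsubset$, hence $\pm(d_1+d_2)$ both increasing. That gives sets with $P\sqsubset R\sqsubset P$, against irreflexivity.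

So for Theorem 3 we need a different complex, in which *no* two tie steps have a sum in $\mathbb T^E$. Then transitivity forces nothing new, and the contradiction must come from totality, through a vector $u$ that the partial order leaves undecided.

**The construction.** Let $r=6$, $A_0=\{1,2,3\}$, $B_0=\{4,5,6\}$ (the two *blocks*), and
$$E=\{(S,T):S,T\subseteq[6],\ |S|=|T|,\ |S\cap A_0|\equiv|T\cap A_0|\ (\mathrm{mod}\ 2)\}.$$
The sets $N_i,M_j$ are read off the labels as before. For $(S,T)\in E$ put $p(S,T)=|S\cap A_0|-|T\cap A_0|$. It is even and at most $3$ in absolute value, so $p\in\{-2,0,2\}$; and $|S\cap B_0|-|T\cap B_0|=-p$, because $|S|=|T|$. For example $(12,45)\in E$ with $p=2$, while $(\{1\},\{4\})\notin E$. Complements are taken in $[6]$.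

**Step 1: blocking.** *For all $i,i',j,j'\in[6]$ (equalities allowed) there is $(S,T)\in E$ with $i,i'\in S$ and $j,j'\notin T$.* Let $I=\{i,i'\}$ and $J=\{j,j'\}$. Suppose first that $|I|=|J|=2$ and both lie in $A_0$. Take $S=I$ and $T$ a 2-subset of $B_0$; then $|S\cap A_0|=2$ and $|T\cap A_0|=0$ have the same parity, and $T\cap J=\emptyset$. If both lie in $B_0$, take $S=I$ and $T$ a 2-subset of $A_0$. In all other cases $|I\cap A_0|+|J\cap A_0|\le3$ and $|I\cap B_0|+|J\cap B_0|\le3$, because a sum of $4$ would need $|I|=|J|=2$ with both in that block. So $A_0\setminus J$ has at least $|I\cap A_0|$ elements and $B_0\setminus J$ has at least $|I\cap B_0|$. Hence there is $T$ disjoint from $J$ with $|T\cap A_0|=|I\cap A_0|$ and $|T\cap B_0|=|I\cap B_0|$. With $S=I$ this is a point of $E$.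

**Step 2: (H1).** Since $|S^c\cap A_0|=3-|S\cap A_0|$, and likewise for $T$, the set $E$ is closed under $(S,T)\mapsto(S^c,T^c)$. Each $N_i$ contains exactly one of $(S,T),(S^c,T^c)$, and so does each $M_j$. So all these sets have $|E|/2$ elements, and $w^0\equiv1$ works.

**Step 3: (H3).** Blocking with $i=i'$ and $j=j'$ gives a point of $N_i\setminus M_j$.

**Step 4: (H2).** Let $\alpha,\beta\in\mathbb R^6$ have total sum $1$, with $f$ of (2) in $\{0,1\}$ on $E$. The points $(\{k\},\{k\})$ are in $E$, so $\alpha_k+\beta_k\in\{0,1\}$ for every $k$. These six numbers sum to $1$, so there is a unique $k$ with $\alpha+\beta=\delta_k$, the $k$-th unit vector. Substituting $\alpha=\delta_k-\beta$,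
$$f(S,T)=[k\in S]-\beta(S)+\beta(T).$$

First, $\beta$ is constant on each block away from $k$. If $i,j\ne k$ are distinct and in the same block, then $(\{i\},\{j\})$ and $(\{j\},\{i\})$ are in $E$, and $f$ takes there the values $\beta_j-\beta_i$ and $\beta_i-\beta_j$. Two opposite numbers in $\{0,1\}$ are both $0$, so $\beta_i=\beta_j$.

Next, the two constants agree. Let $a,b$ be the other two elements of the block of $k$, and $c,d$ two elements of the other block. Then $(ab,cd),(cd,ab)\in E$, and $f$ takes the opposite values $\pm(\beta_c+\beta_d-\beta_a-\beta_b)$ there. So $\beta_a+\beta_b=\beta_c+\beta_d$. As $\beta_a=\beta_b$ and $\beta_c=\beta_d$, we get $\beta_a=\beta_c$. Hence $\beta$ is constant on $[6]\setminus\{k\}$.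

Finally, a shift preserves $\alpha+\beta$, so we may make this constant $0$. Then $f(\{k\},\{a\})=1-\beta_k+\beta_a=1-\beta_k\in\{0,1\}$, so $\beta_k\in\{0,1\}$. Thus $(\alpha,\beta)=(\delta_k,0)$ or $(0,\delta_k)$, i.e. $X=N_k$ or $X=M_k$.

Lemma 2 supplies $w,q,\Delta$. Let $W_0=\{\chi(N_i)-\chi(M_j):i,j\in[6]\}$. Since $w(N_i)=w(M_j)=q$, two sets whose difference vector is in $W_0$ have equal weight.

**Step 5: the partial order.** Define
$$A\sqsubset B\iff w(A)<w(B)\ \text{ or }\ \chi(B)-\chi(A)\in W_0 .$$

- *Irreflexive:* $0\notin W_0$ by (H3).
- *Transitive:* let $A\sqsubset B\sqsubset D$. Neither step lowers $w$. If at least one raises it, then $w(A)<w(D)$ and $A\sqsubset D$. Otherwise both are $W_0$-steps, say $\chi(B)-\chi(A)=\chi(N_i)-\chi(M_j)$ and $\chi(D)-\chi(B)=\chi(N_{i'})-\chi(M_{j'})$. By Step 1 there is a point $(S,T)\in E$ with $i,i'\in S$ and $j,j'\notin T$. By (1) the coordinate of $\chi(D)-\chi(A)$ there is $1+1=2$, which is impossible. So this case does not occur.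
- *Property (i):* $w>0$, so $w(\emptyset)=0<w(A)$ for $A\ne\emptyset$.
- *Property (ii):* whether $A\sqsubset B$ depends only on $\chi(B)-\chi(A)$, since $w(B)-w(A)$ does; and adding a set $C$ disjoint from $A\cup B$ does not change this difference.
- *Property (iii):* this is Lemma 2(b).

Since $\sqsubset$ is a strict partial order containing $\prec_W$, a cycle of $\prec_W$ would give $A_1\sqsubset A_1$. So $\Delta$ is strongly acyclic.

**Step 6: an undecided vector.** Suppose $\Delta$ is an initial segment complex for $\preceq$, with $C$ as in Lemma 1. Put $d_i=\chi(N_i)-\chi(M_i)$; by Lemma 2(a), $d_i\in C$ for $i=1,\dots,6$. By (1), $d_1+d_2+d_3$ has coordinate $|S\cap A_0|-|T\cap A_0|=p$, and $d_4+d_5+d_6$ has coordinate $-p$. Let $u=-p/2\in\mathbb T^E$. Then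
$$2u=-(d_1+d_2+d_3)=d_4+d_5+d_6. \tag{7}$$
Here $u\ne0$, because $p(12,45)=2$. We claim
$$u+d_i\in\mathbb T^E\ (i=1,2,3),\qquad -u+d_i\in\mathbb T^E\ (i=4,5,6). \tag{8}$$
At a point with $p=2$ we have $u=-1$. The numbers $d_1,d_2,d_3\in\{-1,0,1\}$ sum to $2$, so they are two $1$'s and a $0$, all in $\{0,1\}$; hence $u+d_i\in\{-1,0\}$ for $i\le3$. And $d_4,d_5,d_6$ sum to $-2$, so they are all in $\{-1,0\}$, and $-u+d_i=1+d_i\in\{0,1\}$ for $i\ge4$. At a point with $p=-2$ all signs are reversed. At a point with $p=0$ we have $u=0$ and there is nothing to prove.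

**Step 7: totality gives the contradiction.** By Lemma 1(b), $u\in C$ or $-u\in C$.

- Suppose $u\in C$. By (8) and Lemma 1(c), $u+d_1\in C$ and $u+d_3\in C$. By (7), $(u+d_1)+d_2=-(u+d_3)$, which is in $\mathbb T^E$ by (8). So Lemma 1(c), applied to $u+d_1$ and $d_2$, gives $-(u+d_3)\in C$. Now $u+d_3$ and its negative are both in $C$, against Lemma 1(b).
- Suppose $-u\in C$. By (8) and Lemma 1(c), $-u+d_4\in C$ and $-u+d_6\in C$. By (7), $(-u+d_4)+d_5=-(-u+d_6)\in\mathbb T^E$, so it lies in $C$, again against Lemma 1(b).

So $\Delta$ is not an initial segment complex, and Theorem 3 is proved. $\square$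

The closure of $\prec_W$ under transitivity, de Finetti translation and the monotonicity (i) is contained in $\sqsubset$. So even requiring this closure to be a strict partial order does not characterize initial segment complexes.

## 8. Ground sets with at most eight elements

This section rests on a cited result, and nothing above uses it. By the case $r=2$ in Section 3 (where $N_1=N_2$ or $M_1=M_2$ is allowed), a strongly acyclic $\Delta$ has no $N,N'\notin\Delta$ and $M,M'\in\Delta$ with $\chi(N)+\chi(N')=\chi(M)+\chi(M')$. This property is called 2-asummability. It is a published result (S. Muroga, T. Tsuboi, C. R. Baugh, *Enumeration of threshold functions of eight variables*, IEEE Trans. Comput. C-19 (1970) 818–825) that 2-asummable Boolean functions of at most 8 variables are threshold functions. So for $n\le8$ a strongly acyclic $\Delta$ has the form $\{X:v(X)<\theta\}$ with real weights $v$ and a real number $\theta$.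

Such a $\Delta$ is an initial segment complex. Let $P$ be the set of elements of negative weight, and let $v^+$ be $v$ with these weights replaced by $0$. If $X\in\Delta$, then $X\setminus P\in\Delta$ and $v^+(X)=v(X\setminus P)<\theta$. If $X\notin\Delta$, then $v^+(X)\ge v(X)\ge\theta$. So $v^+\ge0$ still separates. There are finitely many sets, so we may lower $\theta$ to make the separation strict on both sides, and then a small perturbation of $v^+$ has positive weights, distinct subset sums and the same separation. Ordering sets by these weights is a qualitative probability order, and with $T$ the lightest nonmember, $\Delta=\{X\prec T\}$.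

Granting the citation, the conjecture holds for $n\le8$. By Theorem 2 it fails for every $n\ge15$. The range $9\le n\le14$ is not settled here.
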